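# Sierpiński carpets in compact plane sets where rational functions are not dense

## 1. Swiss cheeses with disjoint holes

For a non-empty compact set $X\subset\mathbb C$ let $C(X)$ be the algebra of continuous complex functions on $X$ with the supremum norm. Let $R_0(X)$ be the subalgebra of restrictions $g|_X$ of rational functions $g$ without poles on $X$, and let $R(X)$ be the closure of $R_0(X)$ in $C(X)$. The Sierpiński carpet is what remains of $[0,1]^2$ when one divides it into nine congruent closed subsquares, removes the open middle one, and repeats this in every remaining subsquare forever. A *carpet* is a space homeomorphic to it. The question, from J. F. Feinstein and M. J. Heath, "Swiss cheeses, rational approximation and universal plane curves", arXiv:1501.04008 (2015), is this: *if $R(X)\ne C(X)$, must $X$ contain a carpet?*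

Conventions. $S^2=\mathbb C\cup\{\infty\}$; $A$, and also $|\cdot|$ for sets, denotes area; $D(a,r)$ and $\bar D(a,r)$ are open and closed discs, and $\mathbb D=D(0,1)$. A *continuum* is a compact connected set with more than one point. A *closed disc* in a 2-sphere is a subset homeomorphic to $\overline{\mathbb D}$. Measures are finite complex Borel measures with compact support in $\mathbb C$. We write $R(X)^\perp$ for the set of measures $\omega$ on $X$ with $\int g\,d\omega=0$ for all $g\in R_0(X)$. By the Hahn–Banach and Riesz theorems, $f\in C(X)$ is in $R(X)$ if and only if $\int f\,d\omega=0$ for all $\omega\in R(X)^\perp$; and $R(X)\neq C(X)$ if and only if $R(X)^\perp\ne\{0\}$.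

We recognize carpets by one theorem.

**Whyburn's theorem** (Fund. Math. 45 (1958)). If $\Delta_0,\Delta_1,\dots$ are infinitely many pairwise disjoint closed discs in $S^2$ with diameters tending to $0$ and dense union, then $S^2\setminus\bigcup_i\operatorname{int}\Delta_i$ is a carpet.

**Proposition 1.1 (the easy case).** Let $\Delta$ be an open disc and $D_1,D_2,\dots$ open discs of radii $r_k$ with $\sum r_k<\infty$, whose closures are pairwise disjoint and contained in $\Delta$. Suppose that $X=\bar\Delta\setminus\bigcup_kD_k$ has empty interior. Then $R(X)\ne C(X)$, and $X$ itself is a carpet.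

*Proof.* Let $\mu$ be the measure $dz$ on $\partial\Delta$ minus the sum of the measures $dz$ on the circles $\partial D_k$, all positively oriented. Its total variation is at most the sum of the circumferences, which is finite. Let $g\in R_0(X)$. The poles of $g$ in $\bar\Delta$ lie in finitely many $D_k$, say among $D_1,\dots,D_n$. Cauchy's theorem on $\Delta\setminus\bigcup_{k\le n}\bar D_k$ gives $\int_{\partial\Delta}g\,dz=\sum_{k\le n}\int_{\partial D_k}g\,dz$, and $\int_{\partial D_k}g\,dz=0$ for $k>n$. So $\mu\in R(X)^\perp$. It is not zero, because its restriction to $\partial \Delta$ is $dz$. Hence $R(X)\ne C(X)$.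

Put $\Delta_0=S^2\setminus\Delta$ and $\Delta_k=\bar D_k$. These are disjoint closed discs, and the diameters tend to $0$ because $\sum r_k<\infty$. An open subset of $\Delta$ missing all $D_k$ would lie in $X$, so it is empty; hence the union is dense. The number of $D_k$ is infinite: otherwise $\Delta\setminus\bigcup_k \bar D_k$ would be an open subset of $X$, non-empty because $\Delta$ is not compact. By Whyburn's theorem $S^2\setminus\bigcup\operatorname{int}\Delta_i=X$ is a carpet. $\square$

Such families of discs exist: run through a dense sequence in $\Delta$ and, whenever the current point is not in a closed disc chosen so far, choose a very small disc around it.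

Three more cases can be settled by hand. If $X$ has interior points, it contains a closed square, hence a carpet. If $X$ is totally disconnected, then $R(X)=C(X)$: given $f\in C(X)$, split $X$ into finitely many small clopen pieces, take disjoint open neighborhoods of them and a constant value of $f$ on each; this function is holomorphic near $X$ and uniformly close to $f$, and Runge's theorem puts it into $R(X)$. So there are compact sets of positive area with $R(X)=C(X)$. Finally, the standard carpet has area $\lim (8/9)^n=0$, and we shall see in Section 3 that $|X|=0$ implies $R(X)=C(X)$; so containing a carpet does not imply $R(X)\ne C(X)$.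

One more piece of information comes from the measure $\mu$ above. For a measure $\omega$ put
$$\hat\omega(a)=\int\frac{d\omega(w)}{w-a}\qquad\text{wherever }\int\frac{d|\omega|(w)}{|w-a|}<\infty .$$
If $a\in X$ lies on none of the circles and the last integral with $\omega=\mu$ converges, then $\hat\mu(a)=2\pi i$, since $a$ is inside $\Delta$ and outside all $\bar D_k$. So $\hat\mu$ is non-zero at almost every point of $X$. These are the good points.

**Definition.** For $\omega\in R(X)^\perp$ let $N(\omega)=\{a:\int\frac{d|\omega|(w)}{|w-a|}<\infty,\ \hat\omega(a)\neq0\}$, and let $Q(X)=\bigcup_{\omega\in R(X)^\perp}N(\omega)$.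

## 2. Touching holes, and limits of chains of holes

Here is what we shall prove.

**Theorem 2.1.** If $X\subset\mathbb C$ is compact and $R(X)\ne C(X)$, then $X$ contains a carpet. More precisely, $Q(X)\neq\emptyset$ whenever $R(X)\neq C(X)$, and if $q\in Q(X)$ and $\rho>0$, then $X\cap D(q,\rho)$ contains a carpet.

What changes compared with Proposition 1.1? The components of $\mathbb C\setminus X$ (the holes) need not be discs, and their closures may meet. The sensible first attempt is to collapse each hole's closure to a point, hope that the quotient of $S^2$ is again a sphere, find the carpet there among the points that were not touched, and pull it back. If two closures meet, they must be collapsed together, so one merges chains of touching holes. Three things get in the way.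

First, the collapsing relation has to be closed, and merging does not give this. Put $m_n=4n^2$, $s_n=1/(2m_n)$ and remove from $[-1,2]^2$, for every $n\ge1$, the discs of radius $s_n$ about $\frac1n+i(2l-1)s_n$, $1\le l\le m_n$. For fixed $n$, consecutive discs are tangent, so that their closures form a chain containing $\frac1n$ and $\frac1n+i$. Different chains are disjoint because $s_n+s_{n+1}<2 s_n=\frac1{4n^2}<\frac1{n(n+1)}$. Thus $\frac1n\sim\frac1n+i$ for all $n$, while the limits $0$ and $i$ are not equivalent: the segment $[0,i]$ lies in the remaining set and meets the closure of no hole. (This set has interior, so it bears only on the method.) Limits of chains have to be collapsed too; they may lie entirely in $X$, and then merging starts again.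

Second, after all this merging and closing up, why is anything left near $q$? We need a reason why collapsed sets near $q$ are short.

Third, a collapsed set may separate the sphere. The six discs of radius $1$ about $2e^{\pi ik/3}$ form a ring of tangent discs around $0$: the union of their closures contains the hexagon through the centers. Collapsing a ring does not give a sphere. One has to fill the ring, and the filling might swallow $q$.

The way past the first two obstacles is to replace "closures of holes" by a class of compact sets defined by analysis. A set $K$ will be called invisible if every function analytic off $K$ and bounded by $1$ is, at the points that matter, a limit of rational functions bounded by $1$ on $X$. Long invisible continua near a point of $Q(X)$ will turn out to be impossible. Invisibility will survive unions and limits. This last claim has its own obstacle, a loss of constants, which Section 5 deals with.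

## 3. Annihilating measures and their Cauchy transforms

We first set up the dictionary between $R(X)^\perp$ and area integrals. Comparing $D(c,s)$ with the disc $D(w,s)$ of equal area (outside $D(w,s)$ the integrand is at most $1/s$, inside it is at least $1/s$) we get
$$\int_{D(c,s)}\frac{dA(z)}{|w-z|}\le\int_{D(w,s)}\frac{dA(z)}{|w-z|}=2\pi s .$$
By Fubini, $\hat\omega$ is therefore defined almost everywhere and locally integrable. For a bounded Borel function $y$ with compact support put $\mathcal Cy(w)=\frac1\pi\int\frac{y(z)}{w-z}\,dA(z)$. It is continuous, tends to $0$ at $\infty$, satisfies $\bar\partial\,\mathcal Cy=y$ in the sense of distributions, and $|\mathcal Cy|\le2s\|y\|_\infty$ if $y$ is supported in a disc of radius $s$. For $\psi\in C_c^\infty(\mathbb C)$ the Cauchy–Pompeiu formula says $\psi=\mathcal C(\bar\partial\psi)$. By Fubini,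
$$\int\mathcal Cy\,d\omega=\frac1\pi\int y\,\hat\omega\,dA,\qquad\int\psi\,d\omega=\frac1\pi\int\bar\partial\psi\;\hat\omega\,dA.\tag{1}$$
In particular, $\hat\omega=0$ a.e. implies $\omega=0$.

Now let $\omega\in R(X)^\perp$, $g\in R_0(X)$, and let $a$ be a point with $\int d|\omega|(w)/|w-a|<\infty$. If $a\notin X$, then $\frac1{w-a}$ and $\frac{g}{w-a}$ are in $R_0(X)$, so $\hat\omega(a)=\widehat{g\omega}(a)=0$. If $a\in X$, then $\frac{g-g(a)}{w-a}\in R_0(X)$, since its singularity at $a$ is removable, and its integral against $\omega$ is $0$. Hence
$$\widehat{g\omega}(a)=g(a)\,\hat\omega(a)\qquad(\text{both sides read as }0\text{ if }a\notin X).\tag{2}$$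
So $N(\omega)\subset X$, and $N(\omega)$ is Borel. If $|X|=0$, then $\hat\omega=0$ a.e., so $\omega=0$: this proves $R(X)=C(X)$ for sets of area zero.

Choose $\omega_1,\omega_2,\dots\in R(X)^\perp$ such that $|\bigcup_kN(\omega_k)|$ is maximal among all such countable unions (take the union over a maximizing sequence of sequences), and put $E=\bigcup_kN(\omega_k)\subset Q(X)\subset X$. If some $\hat\omega$, $\omega\in R(X)^\perp$, were non-zero on a set of positive area outside $E$, then adding $\omega$ to the list would increase the area. So
$$\hat\omega=0\ \text{ a.e. on }\mathbb C\setminus E\qquad\text{for all }\omega\in R(X)^\perp.\tag{3}$$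
If $R(X)\neq C(X)$, some $\omega\in R(X)^\perp$ is non-zero, so $\hat\omega\ne0$ on a set of positive area; thus $Q(X)\neq\emptyset$ and $|E|>0$. Put $\lambda=A|_E$, a finite measure.

*Examples.* For $X=\overline{\mathbb D}$ and $\omega=dz$ on the unit circle, $\hat\omega=2\pi i$ on $\mathbb D$, so $\mathbb D\subset Q(X)$ and $E=\mathbb D$ up to a null set. For the Swiss cheeses of Proposition 1.1, $E=X$ up to a null set.

## 4. Most points near $q\in Q(X)$ are close to $q$ as functionals

The purpose of this section is to show that rational functions bounded by $1$ on $X$ are nearly constant on a set of density one at $q$. This is what will forbid long holes near $q$.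

Let $q\in N(\omega)$, $\omega\in R(X)^\perp$, and put
$$m=\frac1{\hat\omega(q)}\cdot\frac{\omega}{w-q}.$$
This is a finite measure, and $m(\{q\})=0$ because $\int d|\omega|/|w-q|<\infty$ forces $\omega(\{q\})=0$. By (2) at $a=q$, $\int g\,dm=g(q)$ for $g\in R_0(X)$.

**Lemma 4.1 (metric density).** Let $0<\tau<1$ and $S_\tau=\{a\ne q:\ |a-q|\int\frac{d|m|(w)}{|w-a|}\le\tau\}$. Then

(i) $|D(q,r)\setminus S_\tau|/r^2\to0$ as $r\to0$;

(ii) $S_\tau\subset X$ and $|S_\tau\setminus E|=0$;

(iii) $|g(a)-g(a')|\le4\tau\sup_X|g|$ for $g\in R_0(X)$ and $a,a'\in S_\tau$.

*Proof.* (i) The mean over $a\in D(q,r)$ of $|a-q|\int\frac{d|m|(w)}{|w-a|}$ equals $\int k_r\,d|m|$, where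
$$k_r(w)=\frac1{\pi r^2}\int_{D(q,r)}\frac{|a-q|}{|w-a|}\,dA(a)\le\frac{1}{\pi r^2}\cdot r\cdot2\pi r=2 .$$
For $w\neq q$ and $r<|w-q|/2$ we have $k_r(w)\le 2r/|w-q|$, so $k_r(w)\to0$. Since $|m|(\{q\})=0$, dominated convergence shows that the mean tends to $0$. By Chebyshev's inequality, $|D(q,r)\setminus S_\tau|\le\pi r^2\tau^{-1}\int k_r\,d|m|$.

(ii) The measure $\sigma=(w-q)m=\hat\omega(q)^{-1}\omega$ is in $R(X)^\perp$. Let $a\in S_\tau$. Since $|w-q|\le|w-a|+|a-q|$, the integral $\int\frac{d|\sigma|}{|w-a|}=\int\frac{|w-q|}{|w-a|}\,d|m|$ is finite. As $\frac{w-q}{w-a}=1+\frac{a-q}{w-a}$ and $\int dm=1$,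
$$\hat\sigma(a)=1+(a-q)\int\frac{dm(w)}{w-a}=:c(a),\qquad|c(a)-1|\le\tau<1 .$$
So $\hat\sigma(a)\ne0$, that is, $a\in N(\sigma)\subset X$; and $|S_\tau\setminus E|=0$ by (3).

(iii) By (2) for $\sigma$, $g(a)c(a)=\widehat{g\sigma}(a)=g(q)+(a-q)\int\frac{g\,dm}{w-a}$. Hence
$$|g(a)-g(q)|=\Big|g(a)(1-c(a))+(a-q)\int\frac{g\,dm}{w-a}\Big|\le2\tau\sup_X|g| ,$$
and the triangle inequality finishes. $\square$

## 5. Bounded limits of rational functions, and what powers do to constants

**Definition.** $\mathbb B$ is the weak-* closure in $L^\infty(\lambda)$ of $\{g|_E:\ g\in R_0(X),\ |g|\le1\text{ on }X\}$.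

It is convex, balanced and weak-* compact. For $X=\overline{\mathbb D}$ it is the unit ball of $H^\infty(\mathbb D)$: bounded a.e. limits of such $g$ are analytic after correction on a null set, and conversely $f(z)=\lim_{s\uparrow1}f(sz)$. This uses the description of $\mathbb B$ by sequences that we prove first.

**Lemma 5.1.** For $C>0$ and $f\in L^\infty(\lambda)$ the following are equivalent: (a) $f\in C\mathbb B$; (b) there are $g_n\in R_0(X)$ with $|g_n|\le C$ on $X$ and $g_n\to f$ $\lambda$-a.e.; (c) there are $g_n\in R(X)$ with $\limsup_n\sup_X|g_n|\le C$ and $g_n\to f$ $\lambda$-a.e. Moreover, $C\mathbb B$ is closed under $\lambda$-a.e. limits of sequences.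

*Proof.* (a)$\Rightarrow$(b): As $\lambda$ is finite, $L^2(\lambda)\subset L^1(\lambda)$, so $f$ is in the weak $L^2(\lambda)$-closure of the convex set $\{g|_E:g\in R_0(X),|g|\le C\text{ on }X\}$. By Mazur's theorem it is in the norm closure; a sequence converging in $L^2$ has a subsequence converging a.e. (b)$\Rightarrow$(c) is trivial. (c)$\Rightarrow$(b): let $c_n=\max(C,\sup_X|g_n|)\to C$, choose $h_n\in R_0(X)$ with $\sup_X|h_n-g_n|\le\frac1n$, and use $Ch_n/(c_n+\frac1n)$. (b)$\Rightarrow$(a): by dominated convergence $g_n\to f$ weak-*. The last claim holds for the same reason: a sequence in $C\mathbb B$ is bounded by $C$, so a.e. convergence implies weak-* convergence, and $C\mathbb B$ is weak-* closed. $\square$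

Combining (b) with Lemma 4.1(ii),(iii) we get, for $q\in Q(X)$ and $S_\tau$ as there,
$$f\in\mathbb B\ \Longrightarrow\ |f(a)-f(a')|\le4\tau\quad\text{for a.e. }a,a'\in S_\tau.\tag{4}$$

Now to the loss of constants. Suppose some procedure shows that a function $f$ with $|f|\le1$, analytic off the union of two sets from our class, lies in $C\mathbb B$ with a constant $C>1$. Repeating it $n$ times might cost $C^n$, and then (4) is worthless for long chains. But $f^k$ is also analytic off the same set and bounded by $1$; so the procedure puts *every power* of $f$ into $C\mathbb B$ with the same $C$. The lemma below says that this forces $C=1$. If $f$ were a function on $X$ we would simply say that $\sup|f|^k\le C$ for all $k$. Membership in $\mathbb B$, however, is about bounds on $X$ of approximants, while $f$ lives only on $E$. To fix this, we give $f$ values at almost all points for the measures that matter.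

**Lemma 5.2.** Let $\omega\in R(X)^\perp$, $\kappa=\lambda+|\omega|$, and let $\mathcal H$ be the weak-* closure of $R_0(X)$ in $L^\infty(\kappa)$. Then $\mathcal H$ is an algebra, and for $F\in\mathcal H$: $\widehat{F\omega}=1_EF\hat\omega$ a.e. In particular, $F=0$ $\lambda$-a.e. implies $F=0$ $\kappa$-a.e.

*Proof.* Multiplication by a fixed element of $L^\infty(\kappa)$ is weak-* continuous. So $g\mathcal H\subset\mathcal H$ for $g\in R_0(X)$; hence for $F\in\mathcal H$ we have $F R_0(X)\subset\mathcal H$, and then $F\mathcal H\subset\mathcal H$.

For $\varphi\in C_c(\mathbb C)$ put $\Phi(w)=\int\frac{\varphi(a)}{w-a}\,dA(a)$, a bounded continuous function. By Fubini, $\int F\Phi\,d\omega=\int\varphi\,\widehat{F\omega}\,dA$ for bounded Borel $F$. For $F=g\in R_0(X)$, (2) and (3) turn this into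
$$\int F\Phi\,d\omega=\int\varphi F\hat\omega\,d\lambda .$$
Both sides are weak-* continuous in $F\in L^\infty(\kappa)$, because $\omega\ll\kappa$, $\lambda\le\kappa$ and $\varphi\hat\omega\in L^1(\lambda)$. So the formula holds for all $F\in\mathcal H$, that is, $\int\varphi\,\widehat{F\omega}\,dA=\int\varphi\,1_EF\hat\omega\,dA$ for all $\varphi$, which is the first claim. If $F=0$ $\lambda$-a.e., then $\widehat{F\omega}=0$ a.e., so $F\omega=0$ by Section 3, and $F=0$ $|\omega|$-a.e. $\square$

**Lemma 5.3 (norm improvement).** If $f\in L^\infty(\lambda)$ and $f^k\in C\mathbb B$ for all $k\ge1$ with $C$ independent of $k$, then $f\in\mathbb B$.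

*Proof.* Suppose $f\notin\mathbb B$. As $\mathbb B$ is convex, balanced and weak-* closed, the separation theorem gives $h\in L^1(\lambda)$ with
$$\Big|\int fh\,d\lambda\Big|>s:=\sup\Big\{\Big|\int gh\,d\lambda\Big|:\ g\in R_0(X),\ |g|\le1\text{ on }X\Big\}.$$
The functional $g\mapsto\int gh\,d\lambda$ on $R_0(X)$ has norm $s$ for the supremum norm on $X$. By Hahn–Banach and Riesz there is a measure $\nu$ on $X$ with $\|\nu\|=s$ and $\int g\,d\nu=\int gh\,d\lambda$ on $R_0(X)$. So $\omega:=\nu-h\lambda\in R(X)^\perp$. Take $\kappa=\lambda+|\omega|$ and $\mathcal H$ as in Lemma 5.2; then $\nu=\omega+h\lambda\ll\kappa$.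

For each $k$ take $g_n\in R_0(X)$ with $|g_n|\le C$ on $X$ and $g_n\to f^k$ $\lambda$-a.e. As $L^1(\kappa)$ is separable, a subsequence converges weak-* in $L^\infty(\kappa)$ to some $F_k\in\mathcal H$ with $\|F_k\|\le C$, and $F_k=f^k$ $\lambda$-a.e. because $\lambda\le\kappa$. Now $F_k-F_1^k\in\mathcal H$ vanishes $\lambda$-a.e., hence $\kappa$-a.e. So $\|F_1\|^k=\|F_k\|\le C$ for all $k$, that is, $\|F_1\|\le1$. For $k=1$, along the subsequence,
$$\int fh\,d\lambda=\lim\int g_nh\,d\lambda=\lim\int g_n\,d\nu=\int F_1\,d\nu ,$$
so $|\int fh\,d\lambda|\le\|\nu\|=s$, a contradiction. $\square$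

## 6. Invisible sets, and why they stay away from $Q(X)$

From now on $R(X)\neq C(X)$.

**Definition.** A compact set $K\subset\mathbb C$ is *invisible* if $|K\cap E|=0$ and $f|_{E\setminus K}\in\mathbb B$ for every $f\in H^\infty(S^2\setminus K)$ with $|f|\le1$.

Two immediate properties:

(a) Compact subsets of invisible sets are invisible: restrict $f$; a null set of $E$ does not matter.

(b) Compact subsets $K$ of $\mathbb C\setminus X$ are invisible: $f$ is analytic near $X$, so $f|_X\in R(X)$ by Runge's theorem, and $|f|\le1$ on $X$.

*Examples.* In Proposition 1.1 the closed disc $\bar D_k=\bar D(c,r_k)$ is invisible, although its boundary lies in $X$. Indeed, for $f\in H^\infty(S^2\setminus\bar D_k)$, $|f|\le1$, and $0<s<1$, the function $f(c+(z-c)/s)$ is analytic for $|z-c|>sr_k$, hence near $X$, bounded by $1$, and tends to $f(z)$ off $\bar D_k$ as $s\to1$; and $|\bar D_k\cap E|=0$. On the other hand, being a null set is not enough: for $X=\overline{\mathbb D}$ the segment $K=[0,\frac12]$ is not invisible. There is a non-constant function in $H^\infty(S^2\setminus K)$ bounded by $1$ (a Riemann map); if it were in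 $\mathbb B$, it would agree on $\mathbb D\setminus K$ with an analytic function on $\mathbb D$, hence extend analytically to $S^2$ and be constant.

The Riemann map is our test function in general. For a continuum $G\subset\mathbb C$ let $b_G$ be the Riemann map onto $\mathbb D$ of the component of $S^2\setminus G$ that contains $\infty$ (it is simply connected, since its complement is connected), normalized by
$$b_G(\infty)=0,\qquad\lim_{z\to\infty}z\,b_G(z)=\operatorname{cap}G\ge\tfrac14\operatorname{diam}G ,$$
where $\operatorname{cap}$ is logarithmic capacity and the inequality is a textbook fact. Put $b_G=0$ elsewhere. Then $b_G\in H^\infty(S^2\setminus G)$ and $|b_G|\le1$. For $G=\bar D(c,s)$ we have $b_G(z)=s/(z-c)$ outside $G$ and capacity $s$; for $G=[-2,2]$, $b_G$ is the solution of $z=b+1/b$ with $|b|<1$, and the capacity is $1=\frac14\operatorname{diam}G$.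

We shall also use boundary bumping: if $K$ is a continuum and $x\in K\not\subset\bar D(x,s)$, then the component of $K\cap\bar D(x,s)$ containing $x$ meets $\partial D(x,s)$.

**Lemma 6.1 (repulsion).** For $q\in Q(X)$ there is $r_0=r_0(q)>0$ such that for $0<r\le r_0$ every invisible continuum $K$ meeting $\bar D(q,r)$ has $\operatorname{diam}K<r/10$. In particular, no invisible continuum contains $q$.

The proof compares values of $b_{K'}$, $K'\subset K$, far to the right and far to the left of $K'$: they differ by a definite amount, while (4) says that they are nearly equal.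

*Proof.* Let $\tau=10^{-4}$. By Lemma 4.1(i) there is $r_0$ with $|D(q,11r)\setminus S_\tau|<r^2$ for $0<r\le r_0$. Suppose that $K$ is an invisible continuum, $x\in K$, $|x-q|\le r$ and $\operatorname{diam}K\ge r/10$. Since $\bar D(x,r/40)$ has diameter $r/20$, boundary bumping shows that the component $K'$ of $K\cap\bar D(x,r/40)$ containing $x$ has diameter at least $r/40$. It is invisible by (a). Let $f=b_{K'}$. For $|z-x|>r/40$ we have
$$f(z)=\sum_{k\ge1}\gamma_k(z-x)^{-k},\qquad\gamma_1=\operatorname{cap}K'\ge\frac r{160},\qquad|\gamma_k|\le\Big(\frac r{40}\Big)^k ,$$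
the last by Cauchy's estimates and $|f|\le1$. For $|z-x|\ge8r$,
$$\Big|f(z)-\frac{\gamma_1}{z-x}\Big|\le\sum_{k\ge2}320^{-k}=\frac1{320\cdot319}\le10^{-5}.$$
If $a\in D(q+10r,r)$, then $a-x\in\bar D(10r,2r)$, so $|a-x|\ge8r$ and $\operatorname{Re}\frac1{a-x}=\frac{\operatorname{Re}(a-x)}{|a-x|^2}\ge\frac{8r}{(12r)^2}=\frac1{18r}$. Hence $\operatorname{Re}f(a)\ge\frac1{160\cdot18}-10^{-5}=\frac1{2880}-10^{-5}>3\cdot10^{-4}$. In the same way $\operatorname{Re}f<-3\cdot10^{-4}$ on $D(q-10r,r)$. Both discs lie in $D(q,11r)$ and have area $\pi r^2>r^2$, so both meet $S_\tau$ in positive area. As $f\in\mathbb B$, (4) gives $6\cdot10^{-4}\le4\tau=4\cdot10^{-4}$, a contradiction.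

An invisible continuum containing $q$ would have diameter less than $r/10$ for all small $r$, which is impossible. $\square$

## 7. Moving singularities onto invisible continua at scale $\delta$

We now want: if a compact set $Z$ has an invisible continuum of size comparable with $\delta$ near each of its points, then functions with singularities on $Z$ can be replaced, with an absolute constant, by functions in $C_1\mathbb B$. The plan is to cut $f$ into pieces $f_j$ living at scale $\delta$, and to replace each piece by a function $g_j$ whose singularities are on a nearby invisible continuum $G_j$. How well must $g_j$ match $f_j$? If we match only the first Laurent coefficient, the error of one piece is of size $\delta^2/|w-z_j|^2$, and the sum of this over a lattice of mesh $\delta/2$ in a fixed disc grows like $\log\frac1\delta$; the estimate is lost as $\delta\to0$. Two coefficients leave $\delta^3/|w-z_j|^3$, whose lattice sum converges. The functions $b_{G_j}$ and $b_{G_j}^2$ provide two coefficients.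

**Lemma 7.1 (approximation at scale $\delta$).** There is an absolute constant $C_1$ with the following property. Let $\delta>0$ and let $Z\ne\emptyset$ be compact such that for each $p\in Z$ the disc $\bar D(p,\delta)$ contains an invisible continuum of diameter $\ge\delta/2$. Let $f:X\to\mathbb C$ be Borel, $|f|\le1$, such that

$(*)$ for every $\chi\in C_c^\infty(\mathbb C)$ with $\chi=1$ on $\{\operatorname{dist}(\cdot,Z)<\delta\}$, the function $P_\chi f:=(1-\chi)f+\mathcal C(1_Ef\,\bar\partial\chi)|_X$ is in $R(X)$.

Then there is $v\in C_1\mathbb B$ with $|v(w)-f(w)|\le C_1\delta/\operatorname{dist}(w,Z)$ for a.e. $w\in E$ with $\operatorname{dist}(w,Z)\ge8\delta$.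

*Proof.* $C$ denotes absolute constants, possibly different at each occurrence.

**Step 1: cutting $f$.** The purpose is to write $P_\chi f=f-\sum f_j$ with $f_j$ nearly localized. Take a smooth partition of unity $\{\varphi_j\}$ on $\mathbb C$ with $0\le\varphi_j\le1$, $\operatorname{supp}\varphi_j\subset D(z_j,\delta)$, $|\bar\partial\varphi_j|\le C/\delta$, where $z_j$ runs through $\frac\delta2\mathbb Z[i]$ (divide the translates of one bump function by their sum). Let $J=\{j:D(z_j,2\delta)\cap Z\neq\emptyset\}$, a finite set, and $\chi=\sum_{j\in J}\varphi_j$. If $\operatorname{dist}(w,Z)<\delta$ and $\varphi_j(w)\ne0$, then $\operatorname{dist}(z_j,Z)<2\delta$, so $j\in J$; hence $\chi=1$ on $\{\operatorname{dist}(\cdot,Z)<\delta\}$. Put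
$$y_j=-1_Ef\,\bar\partial\varphi_j,\qquad f_j=\varphi_jf+\mathcal Cy_j\ \text{ on }X .$$
Then $|\mathcal Cy_j|\le2\delta\cdot C/\delta$, so $|f_j|\le C$; and $P_\chi f=f-\sum_Jf_j$. If $w\in X$ and $|w-z_j|\ge\delta$, then $f_j(w)=\mathcal Cy_j(w)$. For $|w-z_j|>\delta$,
$$\mathcal Cy_j(w)=\sum_{k\ge1}a_{jk}(w-z_j)^{-k},\qquad a_{jk}=\frac1\pi\int y_j(z)(z-z_j)^{k-1}dA(z),\qquad|a_{jk}|\le C\delta^k .$$

**Step 2: matching two coefficients.** The purpose is to choose $g_j$ with singularities on an invisible continuum. For $j\in J$ choose $p_j\in Z\cap D(z_j,2\delta)$ and an invisible continuum $G_j\subset\bar D(p_j,\delta)\subset D(z_j,3\delta)$ with $\operatorname{diam}G_j\ge\delta/2$. Write $b_j=b_{G_j}$; for $|w-z_j|>3\delta$, $b_j(w)=\sum_{k\ge1}\beta_{jk}(w-z_j)^{-k}$ with $\beta_{j1}=\operatorname{cap}G_j\ge\delta/8$ and $|\beta_{j2}|\le9\delta^2$. Put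
$$g_j=s_jb_j+t_jb_j^2,\qquad s_j=\frac{a_{j1}}{\beta_{j1}},\qquad t_j=\frac{a_{j2}-s_j\beta_{j2}}{\beta_{j1}^2},\qquad g_j=0\text{ on }G_j .$$
Then $|s_j|\le C$, hence $|t_j|\le C$ and $|g_j|\le C$. The first coefficient of $g_j$ is $s_j\beta_{j1}=a_{j1}$ and the second is $s_j\beta_{j2}+t_j\beta_{j1}^2=a_{j2}$. So $\mathcal Cy_j-g_j$ is analytic and bounded by $C$ in $|w-z_j|>3\delta$ and vanishes to order at least $3$ at $\infty$. The maximum principle for $(w-z_j)^3(\mathcal Cy_j-g_j)$ on this region, including $\infty$, gives
$$|f_j(w)-g_j(w)|\le\frac{C\delta^3}{|w-z_j|^3}\qquad(w\in X,\ |w-z_j|\ge5\delta).\tag{5}$$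

**Step 3: localized approximants of $g_j$.** Since $G_j$ is invisible, $g_j\in C\mathbb B$, and there are $u_{j,n}\in R_0(X)$ with $|u_{j,n}|\le C$ on $X$ and $u_{j,n}\to g_j$ $\lambda$-a.e. as $n\to\infty$. But we must add over $J$, which may have about $\delta^{-2}$ elements, and the bound $C$ for each term is then useless. The purpose of this step is to modify $u_{j,n}$ so that it becomes uniformly close to $g_j$ away from $z_j$. Let $\psi_j\in C_c^\infty(D(z_j,5\delta))$, $0\le\psi_j\le1$, $\psi_j=1$ on $D(z_j,4\delta)$, $|\bar\partial\psi_j|\le C/\delta$, and on $X$ put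
$$u'_{j,n}=\psi_ju_{j,n}-\mathcal C(1_Eu_{j,n}\bar\partial\psi_j)-\mathcal C(1_{\mathbb C\setminus E}\,g_j\bar\partial\psi_j).$$
This is continuous on $X$, and $|u'_{j,n}|\le C$. It is in $R(X)$: for $\omega\in R(X)^\perp$, (1) applied to the measure $u_{j,n}\omega$, then (2) and (3), then (1) again, give
$$\int\psi_ju_{j,n}\,d\omega=\frac1\pi\int\bar\partial\psi_j\,\widehat{u_{j,n}\omega}\,dA=\frac1\pi\int_E\bar\partial\psi_j\,u_{j,n}\,\hat\omega\,dA=\int\mathcal C(1_Eu_{j,n}\bar\partial\psi_j)\,d\omega ,$$
and $\int\mathcal C(1_{\mathbb C\setminus E}\,g_j\bar\partial\psi_j)\,d\omega=\frac1\pi\int_{\mathbb C\setminus E}g_j\bar\partial\psi_j\,\hat\omega\,dA=0$ by (3).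

Next, $(\psi_j-1)g_j$ is smooth on $\mathbb C$: it vanishes on $D(z_j,4\delta)$, and $g_j$ is analytic for $|w-z_j|>3\delta$. Also $\bar\partial((\psi_j-1)g_j)=g_j\bar\partial\psi_j$. So $(\psi_j-1)g_j-\mathcal C(g_j\bar\partial\psi_j)$ is entire and vanishes at $\infty$, hence is $0$. Inserting $\mathcal C(1_{\mathbb C\setminus E}\,g_j\bar\partial\psi_j)=(\psi_j-1)g_j-\mathcal C(1_Eg_j\bar\partial\psi_j)$ we obtain
$$u'_{j,n}=\psi_ju_{j,n}+(1-\psi_j)g_j-\mathcal C\big(1_E(u_{j,n}-g_j)\bar\partial\psi_j\big)\quad\text{on }X .$$
By Hölder's inequality the last term is, for all $w$, at most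
$$\frac1\pi\big\|(u_{j,n}-g_j)\bar\partial\psi_j\big\|_{L^3(\lambda)}\ \sup_w\big\||w-\cdot|^{-1}\big\|_{L^{3/2}(D(z_j,5\delta))} ;$$
the supremum is finite since $\frac32<2$, and the first norm tends to $0$ by dominated convergence. Hence $u'_{j,n}\to g_j$ $\lambda$-a.e., and uniformly on $X\setminus D(z_j,5\delta)$, where $\psi_j=0$.

**Step 4: adding up.** The purpose is to check that the sum is bounded by an absolute constant. Let $V_n=P_\chi f+\sum_Ju'_{j,n}$, which is in $R(X)$ by $(*)$ and Step 3. Then $V_n\to v:=f-\sum_Jf_j+\sum_Jg_j$ $\lambda$-a.e. For $w\in X$, with sums over $j\in J$,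
$$|V_n(w)|\le|f(w)|+\sum_{|w-z_j|<5\delta}\big(|f_j(w)|+|u'_{j,n}(w)|\big)+\sum_{|w-z_j|\ge5\delta}|f_j(w)-g_j(w)|+\varepsilon_n,\qquad\varepsilon_n\to0,$$
where $\varepsilon_n$ bounds the sum of $|u'_{j,n}-g_j|$ over the far $j$, uniformly in $w$. The number of $j$ with $|w-z_j|<5\delta$ is at most $C$, and
$$\sum_{|w-z_j|\ge R}\frac{\delta^3}{|w-z_j|^3}\le\frac{C\delta}R\qquad(R\ge\delta)\tag{6}$$
by comparison with $\int_{|z|\ge R/2}\delta|z|^{-3}dA$. So (5) gives $|V_n|\le C+\varepsilon_n$ on $X$, and $v\in C\mathbb B$ by Lemma 5.1(c).

Finally let $w\in E$ and $d=\operatorname{dist}(w,Z)\ge8\delta$. For $j\in J$ we have $|w-z_j|\ge d-2\delta\ge\frac34d\ge5\delta$, so (5) and (6) give $|v(w)-f(w)|\le\sum_J|f_j(w)-g_j(w)|\le C\delta/d$. $\square$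

## 8. Unions and limits of invisible continua

**Corollary 8.1.** Let $K\neq\emptyset$ be compact and $\varepsilon>0$, such that for every $p\in K$ there are invisible continua $K_n$ with $\operatorname{diam}K_n\ge\varepsilon$ and points $p_n\in K_n$ with $p_n\to p$. Then $K\cap Q(X)=\emptyset$ and $K$ is invisible.

For instance, the union of two intersecting invisible continua is an invisible continuum (take constant sequences); and a Hausdorff limit of invisible continua with diameters bounded below is an invisible continuum, since Hausdorff limits of connected compact sets are connected. These were the two operations needed in Section 2.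

*Proof.* **Step 1: $K$ misses $Q(X)$.** If $p\in K\cap Q(X)$, take $0<r\le\min(r_0(p),10\varepsilon)$. For large $n$ the continuum $K_n$ meets $\bar D(p,r)$, and $\operatorname{diam}K_n\ge\varepsilon\ge r/10$. This contradicts Lemma 6.1. In particular $K\cap E=\emptyset$.

**Step 2: the geometric hypothesis of Lemma 7.1 holds for $Z=K$.** Let $0<\delta<\varepsilon/4$ and $p\in K$. Choose $n$ with $|p_n-p|<\delta/4$. Since $\operatorname{diam}K_n\ge\varepsilon>3\delta/2$, $K_n$ is not contained in $\bar D(p_n,3\delta/4)$. By boundary bumping, the component of $K_n\cap\bar D(p_n,3\delta/4)$ containing $p_n$ has diameter at least $3\delta/4$; it is invisible by (a) and lies in $\bar D(p,\delta)$.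

**Step 3: condition $(*)$ holds.** Let $f\in H^\infty(S^2\setminus K)$, $|f|\le1$, and put $f=0$ on $K$. Let $\chi\in C_c^\infty(\mathbb C)$, $\chi=1$ near $K$. Then $(1-\chi)f$ is smooth on $\mathbb C$ with $\bar\partial((1-\chi)f)=-f\bar\partial\chi$. Let $\theta\in C_c^\infty(\mathbb C)$, $\theta=1$ near $X$, and let $\omega\in R(X)^\perp$. On $E$ we have $\bar\partial(\theta(1-\chi)f)=-f\bar\partial\chi$; so (1) for $\psi=\theta(1-\chi)f$ and (3) give
$$\int(1-\chi)f\,d\omega=-\frac1\pi\int_Ef\,\bar\partial\chi\,\hat\omega\,dA,\qquad\text{while}\qquad\int\mathcal C(1_Ef\bar\partial\chi)\,d\omega=\frac1\pi\int_Ef\,\bar\partial\chi\,\hat\omega\,dA .$$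
So the continuous function $P_\chi f$ on $X$ is annihilated by $R(X)^\perp$, that is, $P_\chi f\in R(X)$.

**Step 4: conclusion with the sharp constant.** Apply Lemma 7.1 with $\delta=\delta_n\to0$. We get $v_n\in C_1\mathbb B$ with $|v_n(w)-f(w)|\le C_1\delta_n/\operatorname{dist}(w,K)$ for a.e. $w\in E$ with $\operatorname{dist}(w,K)\ge8\delta_n$. As $K\cap E=\emptyset$, $v_n\to f$ $\lambda$-a.e., so $f\in C_1\mathbb B$ by Lemma 5.1. The same applies to every power $f^k$, with the same $C_1$. By Lemma 5.3, $f\in\mathbb B$. $\square$

## 9. The classes to be collapsed, and their fillings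

Fix $q\in Q(X)$ and $\rho>0$. If $X\cap D(q,\rho)$ has interior, it contains a closed square and hence a carpet; so we assume that *$X\cap D(q,\rho)$ has empty interior*. Let $0<r<\min(r_0(q),\rho)$ and $B=\bar D(q,r)$. By Lemma 6.1 every invisible continuum meeting $B$ has diameter less than $r/10$.

**Definition.** For $x,y\in S^2$ let $x\sim y$ if $x=y$ or some invisible continuum meeting $B$ contains both.

**Lemma 9.1.** $\sim$ is a closed equivalence relation. Let $\mathcal G$ be the set of its nondegenerate classes. Each $G\in\mathcal G$ is an invisible continuum that meets $B$, with $G\cap Q(X)=\emptyset$ and $\operatorname{diam}G<r/10$. Every $x\in\operatorname{int}B\setminus X$ lies in some $G\in\mathcal G$.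

*Proof.* Transitivity: the union of two intersecting invisible continua is one, by Corollary 8.1. Closedness: let $x_n\sim y_n$ via $K_n$, $x_n\to x\neq y$, $y_n\to y$. The $K_n$ lie in $\bar D(q,2r)$, so a subsequence converges in the Hausdorff metric to a continuum $L$ that contains $x,y$ and meets $B$. As $\operatorname{diam}K_n\ge\frac12|x-y|$ for large $n$, $L$ is invisible by Corollary 8.1, and $x\sim y$.

Let $G\in\mathcal G$. It is closed because $\sim$ is closed, and bounded because it lies in $\bar D(q,2r)$. It is a union of continua through any one of its points, hence connected, and it meets $B$. For $x\in G$ there is $y\in G$ with $|x-y|\ge\frac12\operatorname{diam}G$, and an invisible continuum contains $x$ and $y$. So Corollary 8.1 with $\varepsilon=\frac12\operatorname{diam}G$ shows that $G$ is invisible and misses $Q(X)$. Then $\operatorname{diam}G<r/10$ by Lemma 6.1. Finally, if $x\in\operatorname{int}B\setminus X$, a small closed disc about $x$ is an invisible continuum by (b) and lies in $B$. $\square$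

Elements of $\mathcal G$ may separate the sphere, so we fill them. For a continuum $L\subset\mathbb C$ let $U_L$ be the component of $S^2\setminus L$ containing $\infty$, and $\hat L=S^2\setminus U_L$. (For a circle $L$, $\hat L$ is the closed disc it bounds.) The set $\hat L$ is the union of $L$ and the other components of $S^2\setminus L$, whose closures meet $L$; so $\hat L$ is a continuum, and it does not separate $S^2$. Moreover, $\partial\hat L=\partial U_L\subset L$ is non-empty, and $\hat L\setminus L$ is open. The complement of the convex hull of $L$ is connected, contains $\infty$ and misses $L$; so $\hat L$ lies in the convex hull of $L$, and therefore $\operatorname{diam}\hat L=\operatorname{diam}L$ and $\operatorname{dist}(x,L)\le\operatorname{diam}L$ for $x\in\hat L$. If $L\subset L'$, then $\hat L\subset\hat L'$.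

**Lemma 9.2 (F1).** If $L,L'\subset\mathbb C$ are disjoint continua, then $\hat L,\hat L'$ are disjoint or nested, and $\hat L\neq\hat L'$.

*Proof.* Suppose $L'$ meets $\hat L$. Being connected and disjoint from $L\supset\partial\hat L$, it lies in $\hat L\setminus L$. As $U_L$ is connected, contains $\infty$ and misses $L'$, we get $U_L\subset U_{L'}$, that is, $\hat L'\subset\hat L$. The same holds with the roles exchanged. Suppose now that $L'\cap\hat L=\emptyset=L\cap\hat L'$ but $\hat L\cap\hat L'\ne\emptyset$. Then $\hat L$ is connected, misses $\partial\hat L'\subset L'$ and meets $\hat L'$; so $L\subset\hat L\subset\hat L'$, a contradiction.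

Finally, let $\hat L=\hat L'$. Then $L'\subset\hat L\setminus L$. The set $U_L\cup L$ is connected, as $\emptyset\ne\partial U_L\subset L$; it contains $\infty$ and misses $L'$. So $U_L\cup L\subset U_{L'}$ and $L\cap\hat L'=\emptyset$, contradicting $L\subset\hat L=\hat L'$. $\square$

In particular this applies to distinct $G,G'\in\mathcal G$, which are disjoint.

**Lemma 9.3 (F2).** Let $G_n\in\mathcal G$, $G_n\to L$ in the Hausdorff metric, $x_n\in\hat G_n$, $x_n\to x$. If $L$ is a point, then $x\in L$. If not, then $L\subset G$ for some $G\in\mathcal G$, and $x\in\hat L\subset\hat G$.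

*Proof.* If $L$ is a point, then $\operatorname{dist}(x_n,G_n)\le\operatorname{diam}G_n\to0$, so $x\in L$. Otherwise $L$ is a continuum that meets $B$, and it is invisible by Corollary 8.1 with $\varepsilon=\frac12\operatorname{diam}L$. So it lies in a class $G\in\mathcal G$. Suppose $x\notin\hat L$. There is a path from $x$ to $\infty$ in $U_L$. The path together with a small disc about $x$ has positive distance from $L$, so it misses $G_n$ for large $n$; it is connected and contains $\infty$ and, for large $n$, $x_n$. So $x_n\in U_{G_n}$, a contradiction. $\square$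

**Definition.** $x\sim'y$ if $x=y$ or $x,y\in\hat G$ for some $G\in\mathcal G$.

**Lemma 9.4.** $\sim'$ is a closed equivalence relation. Each nondegenerate class $F$ equals $\hat G$ for a unique $G=:o(F)\in\mathcal G$, and $\operatorname{diam}o(F)=\operatorname{diam}F<r/10$. Moreover, $\{q\}$ is a class.

*Proof.* **Step 1: closed equivalence relation.** Transitivity: if $x,y\in\hat G$ and $y,z\in\hat G'$, then $\hat G,\hat G'$ meet, so they are nested. Closedness: if $x_n,y_n\in\hat G_n$, $x_n\to x$, $y_n\to y$, pass to a convergent subsequence of the $G_n\subset\bar D(q,2r)$ and use Lemma 9.3.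

**Step 2: classes are fillings.** A class could be the union of an increasing sequence of fillings, and we must find a largest one. Let $y_0,y_1,\dots$ be dense in the (closed) class $F$, with $y_0\ne y_1$. For each $i\ge1$ with $y_i\ne y_0$ there is $G^{(i)}\in\mathcal G$ with $y_0,y_i\in\hat G^{(i)}$. These fillings all contain $y_0$, so any two are nested. Hence, for each $n\ge1$, the largest of the first ones is some $\hat G_n$ with $y_0,\dots,y_n\in\hat G_n$, $G_n\in\mathcal G$. Pass to a convergent subsequence $G_n\to L$. As $\operatorname{diam}G_n\ge|y_0-y_1|$, $L$ is not a point. Let $G\in\mathcal G$ be the class containing $L$. Lemma 9.3 with constant sequences $x_n=y_i$ gives $y_i\in\hat G$ for all $i$. So $F\subset\hat G$; and $\hat G\subset F$ because $\hat G$ lies in one class. Uniqueness of $G$ is in Lemma 9.2.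

**Step 3: $q$ is not swallowed.** Suppose $q\in\hat G$, $G\in\mathcal G$. Then $q\notin G$, since $G\cap Q(X)=\emptyset$. Let $d=\operatorname{dist}(q,G)>0$. We have $d\le\operatorname{diam}G<r<r_0(q)$. As $G$ meets $\bar D(q,d)$, Lemma 6.1 at the smaller radius $d$ gives $\operatorname{diam}G<d/10$, a contradiction. $\square$

## 10. The quotient sphere and the images of the large classes

Recall that a partition of a compact metric space into closed sets is an upper semicontinuous decomposition exactly when the corresponding equivalence relation is closed. (The segments $\{\frac1n\}\times[0,1]$, $n\ge 1$, and all other points form a partition that is not one: this is the example of Section 2.)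

**Moore's theorem** (1925). If an upper semicontinuous decomposition of $S^2$ into points and continua has more than one element and no element separates $S^2$, then the quotient space is a 2-sphere.

By Lemma 9.4 the $\sim'$-classes satisfy this: they are points and nonseparating continua of diameter less than $r/10$ contained in $\bar D(q,2r)$. So $\Sigma=S^2/{\sim'}$ is a 2-sphere. Let $\pi:S^2\to\Sigma$ be the quotient map; it is closed and has connected fibers. *If $C\subset\Sigma$ is closed and connected, then $\pi^{-1}(C)$ is connected*: if it were the union of disjoint non-empty closed sets $A,A'$, each fiber over $C$ would lie in $A$ or in $A'$, so $\pi(A),\pi(A')$ would be disjoint non-empty closed sets with union $C$.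

Let $V=\Sigma\setminus\pi(S^2\setminus\operatorname{int}B)$. It is open, and consists of the points whose fiber lies in $\operatorname{int}B$. It contains $\pi(D(q,r/2))$, since classes have diameter less than $r/10$; in particular it contains $\pi(q)$. For $k\ge1$ let $Y_k$ be the union of the $\sim'$-classes of diameter $\ge1/k$, and put
$$N_k=\pi(Y_k),\qquad N=\bigcup_kN_k,\qquad Z_k=\bigcup\{o(F):F\subset Y_k\text{ a class}\}.$$
The set $N$ consists of the points with nondegenerate fiber. The fiber over a point of $V\setminus N$ is a single point $x\in\operatorname{int}B$, and $x\in X$, because by Lemma 9.1 points of $\operatorname{int}B\setminus X$ lie in some $G\in\mathcal G$. So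
$$\pi^{-1}(V\setminus N)\subset X\cap\operatorname{int}B,\qquad\text{and }\pi\text{ is injective on }\pi^{-1}(V\setminus N).\tag{7}$$
*$N$ is dense in $V$*: for a non-empty open $O\subset V$ the open set $\pi^{-1}(O)\subset\operatorname{int}B\subset D(q,\rho)$ contains a point off $X$, since $X\cap D(q,\rho)$ has empty interior; this point lies in a nondegenerate class.

So the task is to find a carpet in $V\setminus N$. For this we need to know that each $N_k$ is small. The purpose of the next lemma is to show that it has no connected pieces. The reason: a connected piece would be made of large classes stuck together, so Corollary 8.1 would merge them. The filled classes contain points of $X$ about which we know nothing, so the merging must be done with the frames $o(F)$.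

**Lemma 10.1.** $Y_k,N_k,Z_k$ are compact, and $N_k$ is totally disconnected.

*Proof.* **Step 1: $Y_k$ and $N_k$ are compact.** Let $x_n\in F_n\subset Y_k$, $F_n$ classes, $x_n\to x$. Pass to a subsequence with $o(F_n)\to L$; then $\operatorname{diam}L\ge1/k$. By Lemma 9.3, $x\in\hat G$ with $G\supset L$, so the class of $x$ has diameter $\ge1/k$. Hence $Y_k$ is closed, and bounded; and $N_k=\pi(Y_k)$ is compact.

**Step 2: limits of frames are parts of frames.** This is the technical point: a limit of frames $o(F_n)$ lies in some $G\in\mathcal G$, but could $G$ be hidden inside a larger filled class? We claim: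

(D) *Let $F_n\subset Y_k$ be classes, $G_n=o(F_n)\to L$, so that $L\subset G\in\mathcal G$ by Lemma 9.3, and let $F_*$ be the class containing $\hat G$. Then $F_*\subset Y_k$ and $G=o(F_*)$.*

Indeed, $\operatorname{diam}F_*\ge\operatorname{diam}L\ge1/k$. Suppose $G\ne o(F_*)=:G_*$. Then $G\cap G_*=\emptyset$, and $L\subset G\subset F_*\setminus G_*=\hat G_*\setminus G_*$, an open set. So $G_n\subset F_*\setminus G_*$ for large $n$. Then $F_n$ meets $F_*$, so $F_n=F_*$ and $G_n=G_*$, a contradiction.

**Step 3: $Z_k$ is compact.** Let $z_n\in o(F_n)$, $F_n\subset Y_k$, $z_n\to z$; pass to $o(F_n)\to L$. Then $z\in L\subset G=o(F_*)\subset Z_k$ by (D).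

**Step 4: no continuum in $N_k$.** Suppose $C\subset N_k$ is compact and connected with more than one point. Then $\tilde C=\pi^{-1}(C)\subset Y_k$ is a compact union of classes, and it is connected. The set
$$Z_C=Z_k\cap\tilde C=\bigcup\{o(F):F\subset\tilde C\text{ a class}\}$$
is compact. *It is connected.* Suppose $Z_C=A\sqcup A'$ with $A,A'$ closed and non-empty. Each $o(F)$ is connected, so it lies in $A$ or in $A'$. Let $\tilde A=\bigcup\{F\subset\tilde C:o(F)\subset A\}$, and define $\tilde A'$ similarly. These are disjoint and non-empty, with union $\tilde C$. The set $\tilde A$ is closed: let $x_n\in F_n\subset\tilde A$, $x_n\to x$; pass to $o(F_n)\to L\subset A$, $L\subset G\in\mathcal G$. By Lemma 9.3, $x\in\hat G\subset F_*$; as $x\in\tilde C$, $F_*\subset\tilde C$. By (D), $o(F_*)=G\supset L$ meets $A$, so $o(F_*)\subset A$ and $x\in F_*\subset\tilde A$. Likewise $\tilde A'$ is closed. This contradicts the connectedness of $\tilde C$.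

So $Z_C$ is a continuum meeting $B$, and each of its points lies in an invisible continuum $o(F)$ of diameter $\ge1/k$. By Corollary 8.1 it is invisible, so it lies in a single $\sim$-class. Distinct classes $F$ have distinct, hence disjoint, $o(F)$; so there is only one class $F\subset\tilde C$, and $C$ is a point, a contradiction. $\square$

## 11. Coordinates on $\Sigma$ whose rational lines miss $N$

We want to cover each $N_k$ by small squares whose boundaries miss all of $N$. In arbitrary coordinates this may fail for a totally disconnected compact set: if $c$ is the Cantor function and $T$ the Cantor set, then $\{(c(t),t):t\in T\}$ is homeomorphic to $T$, yet its projection to the first axis is all of $[0,1]$, so it meets every vertical line over $[0,1]$. Since we are free to choose coordinates on $\Sigma$, we choose them by Baire's theorem.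

**Lemma 11.1.** Let $M\subset S^2$ be compact and totally disconnected, and $\eta>0$. Then $M$ is contained in the union of the interiors of finitely many pairwise disjoint closed discs of chordal diameter $<\eta$.

*Proof.* After a rotation $M\subset\mathbb C$; as the chordal distance is at most $2|z-w|$, it suffices to bound Euclidean diameters. Tile $\mathbb C$ by regular hexagons of diameter $t$ and let $H_t$ be the union of the finitely many closed hexagons meeting $M$. If $x\in M$, all hexagons containing $x$ are in $H_t$, so $M\subset\operatorname{int}H_t$. Exactly three hexagons meet at each vertex; so near a vertex $H_t$ is empty, a sector of one or two hexagons, or a full neighborhood. Thus $H_t$ is a compact surface with boundary, and $\partial H_t$ is a finite disjoint union of Jordan curves.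

*The largest diameter of a component of $H_t$ tends to $0$ as $t\to0$.* Otherwise there are components of $H_{t_n}$, $t_n\to0$, with diameters bounded below; a Hausdorff limit of them is connected, has more than one point, and is contained in $M$, because every point of $H_t$ is within $t$ of $M$. This is impossible. So we fix $t$ such that all components have diameter $<\eta$.

*For a component $K$ of $H_t$, $\hat K$ is a closed disc.* Let $U=U_K$, and let $c$ be a boundary curve of $K$ having points of $\partial U$. The set $K\setminus c$, a connected surface minus a boundary curve, is connected, so it lies in one component of $S^2\setminus c$. Let $D$ be the other one. Then $D$ is open and connected, $D\cap K=\emptyset$ and $\partial D=c\subset K$, so $D$ is a component of $S^2\setminus K$. Near a point of $c$ the complement of $K$ lies on one side of $c$; this side is connected, and it meets $D$ because $\partial D=c$; so it lies in $D$. As $U$ has boundary points on $c$, $U$ meets $D$, and $U=D$. By the Jordan–Schoenflies theorem $\hat K=S^2\setminus D$ is a closed disc, and $\operatorname{diam}\hat K=\operatorname{diam}K<\eta$.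

By Lemma 9.2, the $\hat K$ are pairwise disjoint or nested. The maximal ones are the required discs, because each point of $M$ is interior to some $K$. $\square$

**Lemma 11.2 (coordinates).** There is a homeomorphism $\Psi:\Sigma\to S^2$ with $\Psi(\pi(q))\neq\infty$ such that $\Psi(N)$ contains neither $\infty$ nor any point with rational real part or rational imaginary part.

*Proof.* Identify $\Sigma$ with $S^2$ so that $\pi(q)=0$. Let $\mathbf H$ be the group of homeomorphisms of $S^2$ with the metric $\sup|\psi-\psi'|+\sup|\psi^{-1}-\psi'^{-1}|$ (chordal distances).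

**Step 1: $\mathbf H$ is complete,** so that Baire's theorem applies. For a Cauchy sequence $\psi_n$, both $\psi_n$ and $\psi_n^{-1}$ converge uniformly to continuous maps, and these are mutually inverse.

**Step 2: one closed nowhere dense set $\Gamma\subset S^2$ and one $N_j$.** We show that $\{\psi\in\mathbf H:\psi(\Gamma)\cap N_j=\emptyset\}$ is open and dense. It is open because disjoint compact sets have positive distance. Density: let $\psi\in\mathbf H$ and $\eta>0$. By Lemmas 10.1 and 11.1 take disjoint closed discs $\Delta_1,\dots,\Delta_l$ of diameter $<\eta$ with $N_j\subset\bigcup\operatorname{int}\Delta_i$. As $\psi(\Gamma)$ is closed and nowhere dense, there is a non-empty open $O_i\subset\operatorname{int}\Delta_i\setminus\psi(\Gamma)$. Choose a homeomorphism $\alpha_i:\Delta_i\to\overline{\mathbb D}$ with $0\in\alpha_i(O_i)$ (compose any one with a Möbius automorphism of $\overline{\mathbb D}$). Since $N_j\cap\Delta_i\subset\operatorname{int}\Delta_i$, the compact set $\alpha_i(N_j\cap\Delta_i)$ lies in $\bar D(0,s)$ for some $0<s<1$; and $D(0,\epsilon)\subset\alpha_i(O_i)$ for some $0<\epsilon\le1$. The map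 $te^{i\phi}\mapsto h(t)e^{i\phi}$, with $h$ piecewise linear, $h(0)=0$, $h(s)=\epsilon/2$, $h(1)=1$, is a homeomorphism of $\overline{\mathbb D}$, equal to the identity on $\partial\mathbb D$, which maps $\alpha_i(N_j\cap\Delta_i)$ into $\alpha_i(O_i)$. Conjugating by $\alpha_i$ and extending by the identity off $\bigcup\Delta_i$ we obtain $\theta\in\mathbf H$ with $\theta(\Delta_i)=\Delta_i$ and $\theta(N_j)\cap\psi(\Gamma)=\emptyset$. Put $\psi'=\theta^{-1}\psi$. Then
$$\psi'(\Gamma)\cap N_j=\theta^{-1}\big(\psi(\Gamma)\cap\theta(N_j)\big)=\emptyset .$$
Moreover $\sup|\psi'-\psi|<\eta$, and $\sup|\psi'^{-1}-\psi^{-1}|=\sup|\psi^{-1}\theta-\psi^{-1}|$ is at most the modulus of continuity of $\psi^{-1}$ at $\eta$. So $\psi'$ is as close to $\psi$ as we like.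

**Step 3: all lines and all $N_j$ at once.** By Baire's theorem there is $\psi$ in the non-empty open set $\{\psi\in\mathbf H:\psi(\infty)\ne0\}$ with $\psi(\Gamma)\cap N_j=\emptyset$ for all $j$ and all $\Gamma=\ell\cup\{\infty\}$, where $\ell$ is a line $\{\operatorname{Re}z=s\}$ or $\{\operatorname{Im}z=s\}$ with $s$ rational; these are countably many conditions. Put $\Psi=\psi^{-1}$. $\square$

## 12. Carving the carpet out of the quotient sphere

*Proof of Theorem 2.1.* That $Q(X)\ne\emptyset$ when $R(X)\neq C(X)$ was shown in Section 3, so it remains to find a carpet in $X\cap D(q,\rho)$ for given $q\in Q(X)$ and $\rho>0$. By the beginning of Section 9 we may assume that $X\cap D(q,\rho)$ has empty interior, and we have $\Sigma,\pi,V,N_k,N$ as in Section 10. Identify $\Sigma$ with $S^2$ via $\Psi$. A *rational square* is a closed axis-parallel square in $\mathbb C$ whose vertices have rational coordinates; its boundary misses $N$ by Lemma 11.2.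

**Step 1: choosing the squares.** We cover $N_1,N_2,\dots$ one after the other by small disjoint squares. Let $D_0\subset V$ be a rational square with $\pi(q)\in\operatorname{int}D_0$. We construct finite families $\mathcal Q_1,\mathcal Q_2,\dots$ of rational squares in $\operatorname{int}D_0$, all pairwise disjoint. Let $\mathcal Q_1,\dots,\mathcal Q_{k-1}$ be constructed, and put
$$M_k=N_k\cap\Big(D_0\setminus\bigcup_{j<k}\bigcup_{Q\in\mathcal Q_j}\operatorname{int}Q\Big).$$
$M_k$ is compact by Lemma 10.1. As boundaries of rational squares miss $N$, it lies in the open set $O_k=\operatorname{int}D_0\setminus\bigcup_{j<k}\bigcup_{Q\in\mathcal Q_j}Q$. If $M_k=\emptyset$, put $\mathcal Q_k=\emptyset$. Otherwise take a grid of rational squares whose cells have diameter smaller than $1/k$ and than the distance from $M_k$ to $\mathbb C\setminus O_k$. Each closed cell $c$ meeting $M_k$ lies in $O_k$, and $\partial c\cap N=\emptyset$. So $M_k\cap c$ is a compact subset of $\operatorname{int}c$, and there is a rational square $Q_c\subset\operatorname{int}c$ with $M_k\cap c\subset\operatorname{int}Q_c$ (shrink $c$ slightly). Let $\mathcal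 Q_k$ be the family of these $Q_c$. They are pairwise disjoint, disjoint from the earlier squares, contained in $\operatorname{int}D_0$, and of diameter $<1/k$.

**Step 2: what remains is a carpet.** Put $S_\Sigma=D_0\setminus\bigcup_k\bigcup_{Q\in\mathcal Q_k}\operatorname{int}Q$. A point of $N_k\cap D_0$ is in the interior of a square of an earlier family, or in $M_k$ and hence in the interior of a square of $\mathcal Q_k$. So the interiors of the squares cover $N\cap D_0$, and $S_\Sigma\subset V\setminus N$. As $N$ is dense in $V$, the union of the squares is dense in $D_0$. There are infinitely many squares: a finite union of them would be closed and dense in $D_0$, so equal to $D_0$, whereas it lies in $\operatorname{int}D_0$. Their diameters tend to $0$, since each $\mathcal Q_k$ is finite and consists of squares of diameter $<1/k$. So Whyburn's theorem applies to $\Delta_0=S^2\setminus\operatorname{int}D_0$ and the squares as $\Delta_1,\Delta_2,\dots$, and $S_\Sigma$ is a carpet.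

**Step 3: pulling back.** We use that over $S_\Sigma$ nothing was collapsed. Let $S=\pi^{-1}(S_\Sigma)$, a compact set. By (7), $S\subset X\cap\operatorname{int}B\subset X\cap D(q,\rho)$, and $\pi$ maps $S$ continuously and bijectively onto $S_\Sigma$, hence homeomorphically, since $S$ is compact. So $S$ is a carpet contained in $X\cap D(q,\rho)$. As $Q(X)\neq\emptyset$ whenever $R(X)\ne C(X)$, every compact $X\subset\mathbb C$ with $R(X)\neq C(X)$ contains a subset homeomorphic to the Sierpiński carpet. $\blacksquare$
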